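# Easton support iterations that destroy a Woodin cardinal

Notation. $j[x]=\{j(y):y\in x\}$ is the pointwise image. Embeddings $j:V\to M$ go into transitive classes $M$ and are, as usual, given by extenders, so they are definable from parameters. The base theory is ZFC.

## 1. Forcing of size less than $\delta$ preserves Woodin cardinals

**Definition.** A cardinal $\delta$ is *Woodin* if for every $f:\delta\to\delta$ there is $\kappa<\delta$ with $f[\kappa]\subseteq\kappa$ and an elementary $j:V\to M$ with critical point $\kappa$ such that $V_{j(f)(\kappa)}\subseteq M$.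

The function $f$ says how much of $V$ the target must contain. For $f(\xi)=\xi+1$ we need $V_{\kappa+1}\subseteq M$, which holds for every $j$ with critical point $\kappa$: if $X\subseteq V_\kappa$, then $X=j(X)\cap V_\kappa\in M$. For $f(\xi)=\xi+2$ we already need $V_{\kappa+2}\subseteq M$, which is a genuine demand.

A Woodin cardinal $\delta$ is inaccessible. Constant functions $f$ give measurable, hence inaccessible, cardinals unboundedly often below $\delta$, so $\delta$ is an uncountable strong limit. If $\langle c_\nu:\nu<\mu\rangle$ were cofinal in $\delta$ with $\mu<\delta$, take $f(0)=\mu$ and $f(1+\nu)=c_\nu$ for $\nu<\mu$, and $f=0$ elsewhere. If $f[\kappa]\subseteq\kappa$ with $\kappa$ a critical point, then $\mu<\kappa$, so all $c_\nu<\kappa<\delta$, a contradiction.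

Does forcing preserve Woodin cardinals? Here is the easy case.

**Proposition 1.** Let $\delta$ be Woodin, $|\mathbb P|<\delta$ and $G\subseteq\mathbb P$ generic. Then $\delta$ is Woodin in $V[G]$.

*Proof.* We may assume $\mathbb P\in V_\mu$ for some limit ordinal $\mu<\delta$.

**Step 1: few names for sets of small rank.** Let $N_0=\emptyset$, let $N_{\nu+1}$ be the set of all subsets of $N_\nu\times\mathbb P$, and take unions at limits. By induction on $\nu$, $N_\nu\subseteq V_{\mu+\omega\cdot\nu}$, since passing from $N_\nu$ to $N_{\nu+1}$ raises ranks by a finite amount only. Also $V[G]_\nu\subseteq\{\sigma^G:\sigma\in N_\nu\}$. Limits are clear. If $x\subseteq V[G]_\nu$ has the name $\dot x$, then $\tau=\{(\sigma,p)\in N_\nu\times\mathbb P:p\Vdash\sigma\in\dot x\}$ is in $N_{\nu+1}$. If $(\sigma,p)\in\tau$ and $p\in G$, then $\sigma^G\in x$. Conversely each $y\in x$ is $\sigma^G$ for some $\sigma\in N_\nu$, and some $p\in G$ forces $\sigma\in\dot x$. So $\tau^G=x$.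

**Step 2: a ground model function above the new one.** Let $\dot f$ be a name for a function from $\delta$ to $\delta$. Put $s(\xi)=\sup\{\nu+1:\text{some }p\Vdash\dot f(\xi)=\nu\}$. As $|\mathbb P|<\delta$ and $\delta$ is regular, $s(\xi)<\delta$. Put $F(\xi)=\mu+\omega\cdot s(\xi)<\delta$. Take $\kappa$ with $F[\kappa]\subseteq\kappa$ and $j:V\to M$ with critical point $\kappa$ and $V_{j(F)(\kappa)}\subseteq M$. Since $F(0)\ge\mu$, we have $\mu<\kappa$, so $j$ fixes $\mathbb P$ and each of its elements.

**Step 3: lift $j$.** Define $j^+:V[G]\to M[G]$ by $j^+(\tau^G)=j(\tau)^G$. If $V[G]\models\varphi(\tau^G)$, some $p\in G$ forces $\varphi(\tau)$. Then in $M$ the condition $j(p)=p$ forces $\varphi(j(\tau))$ for $j(\mathbb P)=\mathbb P$, so $M[G]\models\varphi(j(\tau)^G)$. Hence $j^+$ is well defined and elementary, and it extends $j$.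

**Step 4: it works for $f=\dot f^G$.** For $\xi<\kappa$, $f(\xi)<s(\xi)\le F(\xi)<\kappa$, so $f[\kappa]\subseteq\kappa$. Let $\nu=j^+(f)(\kappa)$. By elementarity $\nu<j(s)(\kappa)$, so $\mu+\omega\cdot\nu\le\mu+\omega\cdot j(s)(\kappa)=j(F)(\kappa)$. Hence $N_\nu\subseteq V_{j(F)(\kappa)}\subseteq M$, and $V[G]_\nu\subseteq M[G]$ by Step 1. $\square$

The proof lives on $j(\mathbb P)=\mathbb P$: the forcing sits below the critical point, so $G$ itself serves as a generic for the image forcing. What changes when $\mathbb P$ acts unboundedly often below $\delta$?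

## 2. Iterations whose nontrivial stages are unbounded in $\delta$

Consider an Easton support iteration $\mathbb P=\langle\mathbb P_\alpha,\dot{\mathbb Q}_\beta\mid\alpha\le\delta,\beta<\delta\rangle$ such that

(1) for all $\alpha<\delta$, $\dot{\mathbb Q}_\alpha$ has size less than $\delta$;

(2) for all $\alpha<\delta$ there is $\beta\ge\alpha$ such that for all $\gamma$ with $\beta\le\gamma<\delta$, $\dot{\mathbb Q}_\gamma$ names an $\alpha$-directed closed forcing.

Here "$\alpha$-directed closed" means that directed subsets of size $<\alpha$ have lower bounds; the iteration built below also satisfies (2) if "$\le\alpha$" is meant. Easton support means direct limits at inaccessible stages, including $\delta$, and inverse limits at other limit stages. Thus a condition is a sequence $p=\langle p(\alpha):\alpha<\delta\rangle$, where $p(\alpha)$ is a $\mathbb P_\alpha$-name for an element of $\dot{\mathbb Q}_\alpha$ from a fixed set of names, and the support $\{\alpha:p(\alpha)\text{ is not the trivial name}\}$ is bounded in every inaccessible $\lambda\le\delta$ when intersected with $\lambda$. Call such a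 set of ordinals an *Easton set*. Every countable set of ordinals below $\delta$ is an example, since inaccessibles have uncountable cofinality. For the same reason a union of countably many Easton sets is Easton. The order is coordinatewise: $p\le q$ iff $p\restriction\alpha\Vdash p(\alpha)\le q(\alpha)$ for all $\alpha$.

If all stages from some $\beta<\delta$ on are trivial, then $\mathbb P$ amounts to $\mathbb P_\beta$, which has fewer than $\delta$ conditions, and Proposition 1 applies. For Vopěnka cardinals (recalled in Section 4), Brooke-Taylor's theorem says that if $\delta$ is Vopěnka and $\mathbb P$ is such an iteration, then $\delta$ remains Vopěnka after forcing with $\mathbb P$. The question, from Stamatis Dimopoulos, "Woodin cardinals and forcing", arXiv:1711.02962 (2017), is: if $\delta$ is Woodin and $\mathbb P$ is as above, does $\delta$ remain Woodin after forcing with $\mathbb P$? The answer will be **no**.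

## 3. A collapse at $\kappa$ forces $j[\theta]$ into the target

Try to repeat Proposition 1. In $V$ take $j:V\to M$ with critical point $\kappa$, $V_\lambda\subseteq M$ and $j(\kappa)>\lambda$. To lift $j$ we look for an $M$-generic $H\subseteq j(\mathbb P)$ with $j[G]\subseteq H$, and put $j^+(\tau^G)=j(\tau)^H$. Suppose that stage $\kappa$ of $\mathbb P$ is the collapse $\mathrm{Col}(\kappa,\theta)$ for some $\theta$ with $\kappa<\theta<\lambda$, and let $h:\kappa\to\theta$ be the generic surjection. If the lift $j^+:V[G]\to M[H]$ exists, then for $\xi<\kappa$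
$$j^+(h)(\xi)=j^+(h)(j^+(\xi))=j^+(h(\xi))=j(h(\xi)),$$
so $j[\theta]=j^+(h)[\kappa]\in M[H]$. This is the exact point at which the attempt stops. The assumption $V_\lambda\subseteq M$ does not provide $j[\theta]$, because $j(\kappa)\in j[\theta]$ and $j(\kappa)>\lambda$. Having $j[\theta]$ in the target is a supercompactness property, not a strongness property: Lemma 2 below implies that if $j:V\to M$ has critical point $\kappa$, $\theta=|V_\theta|\in(\kappa,j(\kappa))$ and $j[\theta]\in M$, then $\kappa$ is $\theta$-supercompact.

So we turn the obstacle around. At each $\kappa$ that is not fully supercompact below $\delta$, collapse to $\kappa$ a $\theta$ where the supercompactness of $\kappa$ fails. If $\delta$ is still Woodin in $V[G]$, some embedding $j$ of $V[G]$ with critical point $\kappa$ will have $j[\theta]$ in its target, and we hope to contradict the choice of $\theta$. Two gaps remain. The embedding lives in $V[G]$ and need not be a lift of an embedding of $V$. And $j[\theta]$ is found in the target $N$ of $j$, whereas we want it in the *$j$-image of the ground model*, so that it yields an ultrafilter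 in $V$.

## 4. Supercompactness for a set, and the ultrafilter of a seed

**Definition.** Let $A\subseteq V_\delta$ and $\kappa<\theta<\delta$. Then *$\kappa$ is $\theta$-supercompact for $A$* if there is $i:V\to M$ with critical point $\kappa$, $i(\kappa)>\theta$, $M^\theta\subseteq M$ and $i(A)\cap V_\theta=A\cap V_\theta$. And *$\kappa$ is $<\delta$-supercompact for $A$* if this holds for all $\theta\in(\kappa,\delta)$.

For $A=\emptyset$ the last clause is void, and this is ordinary $\theta$-supercompactness. For $A=\{\rho\}$ with $\rho$ an ordinal, the last clause says exactly that $\rho\notin[\kappa,\theta)$. Indeed $i(A)=\{i(\rho)\}$. If $\rho<\kappa$ then $i(\rho)=\rho$; if $\rho\ge\theta$ then $i(\rho)\ge\rho\ge\theta$ and both intersections are empty; if $\kappa\le\rho<\theta$ then $i(\rho)\ge i(\kappa)>\theta>\rho$ and the clause fails. So the predicate $A$ can force $\kappa$ to lie above a parameter. This will be used in Section 10.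

The property is downward monotone in $\theta$, with the same witness $i$. If $\delta$ is inaccessible, the cardinals $\theta=|V_\theta|$ are unbounded in $\delta$. So $<\delta$-supercompactness for $A$ need only be tested at the infinite $\theta=|V_\theta|$ in $(\kappa,\delta)$.

**Definition.** A *Vopěnka cardinal* is an inaccessible $\delta$ such that among any $\delta$ many structures in $V_\delta$ of one fixed signature in $V_\delta$ there are distinct $\mathcal M,\mathcal N$ with an elementary embedding $\mathcal M\to\mathcal N$.

For the empty signature this holds at every inaccessible $\delta$. An injection between two infinite pure sets is elementary; and if at most one of the $\delta$ many sets is infinite, two of the finite ones have the same size and are isomorphic. The strength comes from richer signatures.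

**Theorem A.** Let $\delta$ be inaccessible and $A\subseteq V_\delta$ such that no $\kappa<\delta$ is $<\delta$-supercompact for $A$. Then there is an Easton support iteration $\mathbb P$ satisfying (1), (2) such that $\delta$ is not Woodin in $V[G]$ for every $V$-generic $G\subseteq\mathbb P$.

**Theorem B.** If $\delta$ is the least Woodin cardinal, some iteration satisfying (1), (2) forces that $\delta$ is not Woodin.

**Theorem C.** For inaccessible $\delta$ the following are equivalent:

- (a) $\delta$ is Vopěnka;
- (b) $\delta$ remains Vopěnka after every iteration satisfying (1), (2);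
- (c) $\delta$ is Woodin after every iteration satisfying (1), (2);
- (d) for every $A\subseteq V_\delta$ some $\kappa<\delta$ is $<\delta$-supercompact for $A$.

Since Woodin cardinals are inaccessible, Theorem C says that a Woodin cardinal is preserved by all such iterations if and only if it is a Vopěnka cardinal.

We use one quoted characterization.

**Fact (K)** (Kanamori, *The Higher Infinite*, Theorem 26.14). $\delta$ is Woodin iff for every $B\subseteq V_\delta$ there is $\kappa<\delta$ such that for every $\lambda<\delta$ there is $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\lambda$, $V_\lambda\subseteq M$ and $j(B)\cap V_\lambda=B\cap V_\lambda$.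

**Normal ultrafilters.** Let $\kappa<\theta$ with $\kappa$ regular uncountable, and let $Z=P_\kappa\theta=\{x\subseteq\theta:|x|<\kappa\}$. A $\kappa$-complete ultrafilter $U$ on $Z$ is *fine* if $\{x:\xi\in x\}\in U$ for all $\xi<\theta$, and *normal* if every $f$ with $f(x)\in x$ for $U$-almost all $x$ is constant on a set in $U$. Let $i:V\to M=\mathrm{Ult}(V,U)$ for such a $U$. Then:

- $[\mathrm{id}]_U=i[\theta]$. By fineness $i(\xi)\in[\mathrm{id}]_U$. If $[f]\in[\mathrm{id}]_U$, then $f$ is constant with some value $\xi$ on a set in $U$, so $[f]=i(\xi)$.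
- $i(\kappa)>\theta$, and the critical point is $\kappa$. The function $x\mapsto\mathrm{ot}(x)<\kappa$ represents $\mathrm{ot}(i[\theta])=\theta$, so $\theta<i(\kappa)$. By $\kappa$-completeness $i$ fixes every ordinal below $\kappa$.
- $M^\theta\subseteq M$. Given $[f_\xi]$ for $\xi<\theta$, let $F(x)=\langle f_\xi(x):\xi\in x\rangle$. Then $[F]$ has domain $i[\theta]$ and maps $i(\xi)$ to $[f_\xi]$. Since $i[\theta]\in M$, its collapse turns $[F]$ into $\langle[f_\xi]:\xi<\theta\rangle\in M$.

A set $y$ is *extensional* if distinct elements of $y$ have distinct intersections with $y$; then $\pi_y$ is its Mostowski collapse, $\pi_y(u)=\{\pi_y(v):v\in u\cap y\}$.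

The next lemma is the engine. It says that whenever $j[\theta]$ is a legal point of $j(Z)$, it generates a supercompactness measure, provided this measure lies in $V$; and the measure remembers $A$.

**Lemma 2.** Let $\kappa<\theta=|V_\theta|<\gamma$, where $\kappa$ is regular uncountable and $\gamma$ is a limit of cardinals $\nu=|V_\nu|$. Let $A$ be a set and $Z=P_\kappa\theta$. Suppose that in $V$, or in a forcing extension of $V$, there are a transitive set $T$, a set $A'\subseteq T$ and an elementary $j:\langle V_\gamma,\in,A\cap V_\gamma\rangle\to\langle T,\in,A'\rangle$ such that, with $V_\gamma,V_\theta,Z,P(Z)$ computed in $V$,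

- (i) $j(\mu)=\mu$ for all $\mu<\kappa$;
- (ii) $j[\theta]\in j(Z)$;
- (iii) $A'\cap V_\theta=A\cap V_\theta$;
- (iv) $U=\{X\in P(Z):j[\theta]\in j(X)\}$ is an element of $V$.

Then, in $V$, $\kappa$ is $\theta$-supercompact for $A$.

*Proof.*

**Step 1: in $V$, $U$ is a $\kappa$-complete fine normal ultrafilter.** All sets used here have rank below $\theta+\omega\le\gamma$, so $j$ applies to them. Since $j[\theta]\in j(Z)$ and $j$ respects Boolean operations, $U$ is an ultrafilter. If $\mu<\kappa$ and $\langle X_\nu:\nu<\mu\rangle\in V$ is a sequence from $U$, then by (i) $j(\bigcap_\nu X_\nu)=\bigcap_{\nu<\mu}j(X_\nu)\ni j[\theta]$, so $U$ is $\kappa$-complete. It is fine since $j(\xi)\in j[\theta]$. For normality let $f:Z\to\theta$ in $V$ with $f(x)\in x$ for $U$-almost all $x$ (values on a set outside $U$ may be changed to $0$). Then $j(f)(j[\theta])\in j[\theta]$, so $j(f)(j[\theta])=j(\xi)$ for some $\xi<\theta$, that is, $\{x:f(x)=\xi\}\in U$.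

**Step 2: $U$ reads off $A\cap V_\theta$.** Fix a bijection $e:\theta\to V_\theta$ in $V$ and for $\xi<\theta$ put
$$X_\xi=\{x\in Z:\xi\in x,\ e[x]\text{ is extensional},\ \pi_{e[x]}(e(\xi))\in A\}.$$
We show that $X_\xi\in U$ iff $e(\xi)\in A$. Each $y\in V_\gamma$ has size $<\gamma$, as $\gamma$ is a limit of cardinals $\nu=|V_\nu|$. So if $y$ is extensional, its collapse is a transitive set of size $<\gamma$, hence of rank $<\gamma$, and $\pi_y\in V_\gamma$. Thus $V_\gamma$ satisfies "every extensional set has a transitive collapse", and $X_\xi$ is definable in $\langle V_\gamma,\in,A\cap V_\gamma\rangle$ from $Z,\xi,e$. By elementarity $T$ satisfies the same sentence, its collapses are the true ones since $T$ is transitive, and $j(X_\xi)$ has the same definition in $\langle T,\in,A'\rangle$ from $j(Z),j(\xi),j(e)$. Now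
$$j(e)[j[\theta]]=\{j(e(\xi)):\xi<\theta\}=j[V_\theta].$$
The map $j\restriction V_\theta$ is an isomorphism of the transitive set $V_\theta$ onto $j[V_\theta]$, so $j[V_\theta]$ is extensional and its collapse map is $j^{-1}$. As $j(\xi)\in j[\theta]$,
$$X_\xi\in U\iff j[\theta]\in j(X_\xi)\iff\pi_{j[V_\theta]}(j(e(\xi)))=e(\xi)\in A'\iff e(\xi)\in A,$$
the last equivalence by (iii).

**Step 3: the ultrapower.** In $V$ let $i:V\to M=\mathrm{Ult}(V,U)$. We know that $i$ has critical point $\kappa$, $i(\kappa)>\theta$, $M^\theta\subseteq M$ and $[\mathrm{id}]_U=i[\theta]$, so $X_\xi\in U$ iff $i[\theta]\in i(X_\xi)$. The calculation of Step 2, with $i$ for $j$, gives $i(e)[i[\theta]]=i[V_\theta]$ with collapse map $i^{-1}$, and so $i[\theta]\in i(X_\xi)$ iff $e(\xi)\in i(A)$. Together with Step 2, $e(\xi)\in A$ iff $e(\xi)\in i(A)$ for all $\xi<\theta$, that is, $i(A)\cap V_\theta=A\cap V_\theta$. $\square$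

For $A=A'=\emptyset$ condition (iii) is void and only Step 1 matters; this is all that Theorem B needs. The claim in Section 3 is the case $A=A'=\emptyset$ and $T=j(V_\gamma)$ with $j:V\to M$: there $j[\theta]\in M$ is a subset of $j(\theta)$ of size $\theta<j(\kappa)$ in $M$, so (ii) holds.

## 5. A Cohen real followed by collapses

Let $\delta,A$ be as in Theorem A. For $\kappa<\delta$ let $\theta(\kappa)$ be the least infinite $\theta\in(\kappa,\delta)$ with $\theta=|V_\theta|$ such that $\kappa$ is not $\theta$-supercompact for $A$. It exists by hypothesis.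

Let $\dot{\mathbb Q}_0$ be $\mathrm{Add}(\omega,1)=2^{<\omega}$. If $0<\alpha<\delta$ and $\alpha$ is (uncountable) inaccessible in $V$, let $\dot{\mathbb Q}_\alpha$ name the following: the forcing $\mathrm{Col}(\alpha,\theta(\alpha))$ of $V[G_\alpha]$, that is, partial functions of size $<\alpha$ from $\alpha$ to $\theta(\alpha)$, if $\alpha$ is regular in $V[G_\alpha]$; and the trivial forcing $\{\emptyset\}$ otherwise. All other stages are trivial. The names used for conditions in $\dot{\mathbb Q}_\alpha$, $\alpha>0$, are the nice $\mathbb P_\alpha$-names for subsets of $\alpha\times\theta(\alpha)$ that are forced to lie in $\dot{\mathbb Q}_\alpha$; every name for an element of $\dot{\mathbb Q}_\alpha$ is forced to be equal to one of these. Let $\mathbb P$ be the Easton support iteration. If one prefers direct limits at all regular stages, nothing changes up to trivial coordinates, because the inaccessibles below a regular non-inaccessible $\lambda$ are bounded in $\lambda$ (otherwise $\lambda$ would be an uncountable regular strong limit).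

**Condition (1).** By induction $|\mathbb P_\alpha|<\delta$ for $\alpha<\delta$: there are at most $2^{|\mathbb P_\alpha|\cdot\theta(\alpha)}<\delta$ nice names at stage $\alpha$, products of fewer than $\delta$ many cardinals that are bounded below $\delta$ stay below $\delta$, and $\delta$ is inaccessible. It is forced that $|\dot{\mathbb Q}_\alpha|\le(2^{\theta(\alpha)})^{V[G_\alpha]}<\delta$.

**Condition (2).** For $\alpha<\delta$ take $\beta=\alpha+1$, and let $\gamma\ge\beta$. If $\dot{\mathbb Q}_\gamma$ is nontrivial, $\gamma$ is regular in $V[G_\gamma]$ and $\gamma>\alpha$, so a directed set $D$ of size $\le|\alpha|$ has size $<\gamma$. Then $\bigcup D$ is a function, because $D$ is directed, and has size $<\gamma$ by regularity. It is a lower bound.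

What is the Cohen real for? It provides the comparison of $V$ with $V[G]$ that closes the gaps of Section 3: it makes countable sets of the ground model decide membership in the ground model. The next two sections prove this.

Let $G$ be $V$-generic for $\mathbb P$ and let $g$ be its first coordinate, viewed as a filter on $2^{<\omega}$ and as a real in $2^\omega$. In $V[g]$ let $\mathbb R=\{p\restriction[1,\delta):p\in\mathbb P\}$, ordered by
$$r\le r'\iff a^\frown r\le a^\frown r'\text{ for some }a\in g.$$
If $a^\frown r\le a^\frown r'$ and $a'\le a$, then $a'^\frown r\le a'^\frown r'$; so $\mathbb R$ is transitively ordered. Let $G_{\mathbb R}=\{p\restriction[1,\delta):p\in G\}$. We check that $G_{\mathbb R}$ is $\mathbb R$-generic over $V[g]$ and $V[G]=V[g][G_{\mathbb R}]$. First note: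
$$\text{if }a\in g\text{ and }q\in G\text{, then }a^\frown q\restriction[1,\delta)\in G,\tag{3}$$
since a common extension in $G$ of $q$ and of $a$ followed by trivial names is below it coordinatewise. The same holds for $G_\beta\subseteq\mathbb P_\beta$. By (3), $p\in G$ iff $p(0)\in g$ and $p\restriction[1,\delta)\in G_{\mathbb R}$, so $V[G]=V[g][G_{\mathbb R}]$. *Filter:* if $q\in G$, $r=q\restriction[1,\delta)$ and $a^\frown r\le a^\frown r'$ with $a\in g$, then $a^\frown r\in G$ by (3), so $a^\frown r'\in G$ and $r'\in G_{\mathbb R}$. If $t\in G$ is below $p,q\in G$, then $t(0)\in g$ shows that $t\restriction[1,\delta)$ is below $p\restriction[1,\delta)$ and $q\restriction[1,\delta)$ in $\mathbb R$. *Genericity:* let $a_0\in g$ force that $\dot D$ is dense in $\mathbb R$. Below $a_0$ followed by trivial names, the set of $p\in\mathbb P$ with $p(0)\Vdash p\restriction[1,\delta)\in\dot D$ is dense: given $p$, there are $a'\le p(0)$ and $r'$ such that $a'\Vdash r'\in\dot D$ and $a'^\frown r'\le a'^\frown p\restriction[1,\delta)$, and then $a'^\frown r'\le p$. So $G$ meets it, and $G_{\mathbb R}$ meets $\dot D^g$.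

## 6. The tail is $\sigma$-closed over the Cohen real

**Lemma 3.** $\mathbb R$ is $\sigma$-closed in $V[g]$.

The conditions in $\mathbb R$ are sequences of names in $V$, while a descending sequence in $\mathbb R$ lives in $V[g]$. The point is to build the lower bound in $V$, from a name for the sequence.

*Proof.* Let $a\in g$ force that $\langle\dot r_n:n<\omega\rangle$ is descending in $\mathbb R$.

**Step 1: define the lower bound in $V$.** Let $s$ be the union of the supports of all $r^*$ which, for some $n$, some $a'\le a$ forces to be $\dot r_n$. As $2^{<\omega}$ is countable, this is a countable union of Easton sets, hence Easton. Let $r$ have support contained in $s$. For $\beta\in s$ let $r(\beta)$ be a nice name for the following element of $\dot{\mathbb Q}_\beta$: evaluate $\langle\dot r_n\rangle$ by the first coordinate of the generic $G_\beta$ to get $\langle r_n\rangle$, and evaluate each $r_n(\beta)$ by $G_\beta$. If $a$ is in the first coordinate and the union $\bigcup_nr_n(\beta)$ is a condition, take this union. Otherwise take $\emptyset$. Then $r\in\mathbb R$.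

**Step 2: it is a lower bound.** By induction on $\beta\in[1,\delta]$ we show
$$\text{if }n<\omega\text{ and }a'\le a\text{ forces }\dot r_n=r^*\text{, then }a'^\frown r\restriction[1,\beta)\le a'^\frown r^*\restriction[1,\beta).\tag{4}$$
For $\beta=1$ this is trivial, and at limits it holds because the order is coordinatewise. Assume (4) for $\beta$, and let $a'\le a$ force $\dot r_n=r^*$. Let $G_\beta$ be $\mathbb P_\beta$-generic with $a'^\frown r\restriction[1,\beta)\in G_\beta$, let $g'$ be its first coordinate and $r_m=\dot r_m^{g'}$; so $r_n=r^*$. Fix $m$. There is $a_m\in g'$, $a_m\le a'$, which decides $\dot r_m=r_m$ and $\dot r_{m+1}=r_{m+1}$ and satisfies $a_m{}^\frown r_{m+1}\le a_m{}^\frown r_m$. By (3) for $G_\beta$, $a_m{}^\frown r\restriction[1,\beta)\in G_\beta$. By (4) for $\beta$, applied to $a_m$ and $m+1$, $a_m{}^\frown r_{m+1}\restriction[1,\beta)\in G_\beta$. This condition forces $r_{m+1}(\beta)\le r_m(\beta)$. So $\langle r_m(\beta)\rangle_m$, evaluated by $G_\beta$, is descending in $\mathbb Q_\beta$. This forcing is trivial or $\mathrm{Col}(\beta,\theta(\beta))$ with $\beta$ regular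 uncountable in $V[G_\beta]$. Hence the union is a condition, $r(\beta)$ evaluates to it, and it is below $r_n(\beta)=r^*(\beta)$. If $\beta\notin s$, these coordinates are trivial. This gives (4) for $\beta+1$.

**Step 3: conclusion.** For each $n$ some $a'\le a$ in $g$ decides $\dot r_n$, so (4) for $\beta=\delta$ gives $r\le\dot r_n^{\,g}$ in $\mathbb R$. $\square$

## 7. Covering and approximation by countable sets of the ground model

**Lemma 4 ($\omega_1$-cover).** Every set of ordinals countable in $V[G]$ is contained in a set in $V$ countable in $V$. In particular $\omega_1$ is preserved.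

*Proof.* By Lemma 3 the passage from $V[g]$ to $V[G]$ adds no countable sequences of ordinals, so the set lies in $V[g]$ and is countable there. Now $\mathrm{Add}(\omega,1)$ is c.c.c., so each term of an enumeration has only countably many possible values, and these can be collected in $V$. $\square$

**Lemma 5 ($\omega_1$-approximation).** Let $X\in V[G]$, $X\subseteq\eta\in\mathrm{Ord}$, be such that $X\cap b\in V$ for every $b\subseteq\eta$ that is in $V$ and countable in $V$. Then $X\in V$.

*Proof.* This is a case of a lemma of Hamkins; here is a direct proof. Suppose $X\notin V$. For subsets of $\eta$, "$\in V$" is expressed with the parameter $P(\eta)^V$.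

**Case 1: $X\in V[g]$.** Here the countability of $2^{<\omega}$ suffices. Let $p\in g$ force that $\dot X\subseteq\eta$, $\dot X\notin V$, and $\dot X\cap b\in V$ for all $b\subseteq\eta$ that are in $V$ and countable in $V$. For each $r\le p$ there is $\beta_r<\eta$ such that $r$ does not decide "$\beta_r\in\dot X$", else $r\Vdash\dot X\in V$. Let $b=\{\beta_r:r\le p\}$, choosing the $\beta_r$ in $V$; it is countable in $V$. Some $s\le p$ decides which element of $V$ the set $\dot X\cap b$ is. So $s$ decides "$\beta_s\in\dot X$", a contradiction.

**Case 2: $X\notin V[g]$.** The plan is to build in $V[g]$ a tree of conditions whose branches give different versions of $\dot X\cap b$, all of them in $V$ and ordered like the branches; then an automorphism-like shift of the Cohen real yields a contradiction.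

*The tree.* Let $\dot X\in V[g]$ be an $\mathbb R$-name for $X$, and let $q\in G_{\mathbb R}$ force over $V[g]$ that $\dot X\subseteq\eta$, $\dot X\notin V[g]$, and $\dot X\cap b\in V$ for all $b\subseteq\eta$ that are in $V$ and countable in $V$. Clearly $\eta$ is infinite. In $V$ let $\chi$ be large and regular and let $N\prec H_\chi$ be countable, containing $\eta$ and $\mathrm{Add}(\omega,1)$-names for $\mathbb R,\dot X,q$. Then $N[g]\prec H_\chi^{V[g]}$: if $\exists x\,\varphi(x,\sigma^g)$ holds there with $\sigma\in N$, then by the maximum principle and elementarity $N$ contains a name $\tau$ such that it is forced that $\exists x\,\varphi(x,\sigma)\to\varphi(\tau,\sigma)$. Moreover $N[g]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$: if $\sigma\in N$ and $p\in g$ forces $\sigma=\check\xi$, then $p\in N$ as $2^{<\omega}\subseteq N$, and $\xi$ is definable from $p,\sigma$, so $\xi\in N$. Let $b=N\cap\eta\in V$. It is countably infinite in $V$; fix a one-to-one enumeration $\langle e_m:m<\omega\rangle\in V$.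

In $V[g]$ build $q_s\in\mathbb R\cap N[g]$ for $s\in2^{<\omega}$, with $q_\emptyset=q$. Given $q_s\le q$, it does not decide every "$\xi\in\dot X$" with $\xi<\eta$, else it would force $\dot X\in V[g]$. By elementarity it fails to decide this for some $\xi\in N[g]\cap\eta=b$. Let $n_s$ be the least $m$ such that $q_s$ does not decide "$e_m\in\dot X$". Choose $q_{s^\frown0},q_{s^\frown1}\le q_s$ in $N[g]$ which force $e_{n_s}\notin\dot X$ and $e_{n_s}\in\dot X$, respectively. Both decide all $e_m$ with $m\le n_s$, so $n_s$ strictly increases along branches.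

*The values on branches.* Let $x\in2^\omega\cap V[g]$. By Lemma 3, $\langle q_{x\restriction k}\rangle_k$ has a lower bound $q_x$, which decides every $e_m$. Put $c_x=\{e_m:q_x\Vdash e_m\in\dot X\}$; it depends only on $\langle q_{x\restriction k}\rangle_k$. Since $q_x\Vdash\dot X\cap b=c_x$ and $q_x\le q$, we have $c_x\in V$. Identify subsets of $b$ with elements of $2^\omega$ via $\langle e_m\rangle$. If $x\ne y$ first differ at $\Delta$ and $s=x\restriction\Delta$, then $c_x,c_y$ agree on all $e_m$ with $m<n_s$, as $q_s$ decides these. Also $e_{n_s}\in c_x$ iff $x(\Delta)=1$, and likewise for $y$. So $x\mapsto c_x$ is strictly increasing for the lexicographic order on $2^\omega\cap V[g]$, with all values in $V$. Let $\dot c$ be an $\mathrm{Add}(\omega,1)$-name for this map, and let $r_0\in g$ force these properties of it.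

*The contradiction.* For $a\in2^\omega\cap V$ let $a+g$ be the bitwise sum mod 2. As values of $\dot c$ are in $V$, some $r\in g$, $r\le r_0$, decides $\dot c(a+\dot g)$ to be some $d_a\in V$. Since $\omega_1$ is preserved, $2^\omega\cap V$ is uncountable in $V[g]$, and there are only countably many $r$. So one $r$ works for uncountably many $a$. As $\mathrm{dom}(r)$ is finite, two of them, $a\ne a'$, agree on $\mathrm{dom}(r)$. Let $\Delta\notin\mathrm{dom}(r)$ be their first difference, say $a(\Delta)=0$ and $a'(\Delta)=1$. For $i<2$ choose $r^i\le r$ with $r^i(\Delta)=i$. Both forced sums agree before $\Delta$. Now $r^0$ forces $(a+\dot g)(\Delta)=0$ and $(a'+\dot g)(\Delta)=1$, so $a+\dot g<_{lex}a'+\dot g$ and $d_a<_{lex}d_{a'}$. And $r^1$ forces $(a+\dot g)(\Delta)=1$ and $(a'+\dot g)(\Delta)=0$, so $a'+\dot g<_{lex}a+\dot g$ and $d_{a'}<_{lex}d_a$. This is a contradiction. $\square$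

## 8. Pulling $j[\theta]$ into the image of the ground model: proof of Theorem A

Lemma 5 is a first-order statement in $V[G]$ about $W=(V_\delta)^V$, so an embedding $j$ carries it to $j(W)$. If $W$ is coded into the predicate of (K), then $j(W)$ agrees with $W$ on small sets. And countable pieces are harmless, since $j(d)=j[d]$ for countable $d$.

*Proof of Theorem A.* Suppose $\delta$ is Woodin in $V[G]$. $W$ is a transitive model of ZFC. In $V[G]$ apply (K) to $B=(\{0\}\times W)\cup(\{1\}\times A)$ to obtain $\kappa<\delta$. Then $\kappa$ is measurable in $V[G]$, so it is regular in $V[G_\kappa]$ and inaccessible in $V$. Let $\theta=\theta(\kappa)$. Then $\mathbb Q_\kappa=\mathrm{Col}(\kappa,\theta)^{V[G_\kappa]}$, and $G$ yields a surjection $h:\kappa\to\theta$ in $V[G]$.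

Fix a limit ordinal $\lambda\in(\theta,\delta)$ and $j:V[G]\to N$ with critical point $\kappa$, $j(\kappa)>\lambda$, $V[G]_\lambda\subseteq N$ and $j(B)\cap V[G]_\lambda=B\cap V[G]_\lambda$. As $\lambda$ is a limit, $x\in V[G]_\lambda$ iff $\langle0,x\rangle\in V[G]_\lambda$ iff $\langle1,x\rangle\in V[G]_\lambda$, so
$$j(W)\cap V[G]_\lambda=W\cap V[G]_\lambda,\qquad j(A)\cap V[G]_\lambda=A\cap V[G]_\lambda.\tag{5}$$

**Step 1: $j[\theta]\in N$.** This uses the collapse. For $\xi<\kappa$, $j(h)(\xi)=j(h(\xi))$. So $j[\theta]=j(h)[\kappa]\in N$.

**Step 2: $j[\theta]\in j(W)$.** This uses cover and approximation. By Lemma 5, $V[G]$ satisfies: for all $\eta<\delta$ and $X\subseteq\eta$, if $X\cap b\in W$ whenever $b\in W$, $b\subseteq\eta$ and $W\models|b|\le\omega$, then $X\in W$. (A set $b\subseteq\eta$ in $V$ that is countable in $V$ is in $W$ and countable there, and a subset of $\eta$ that is in $V$ is in $W$.) By elementarity $N$ satisfies this with $j(W),j(\delta)$ for $W,\delta$. Apply it to $X=j[\theta]\subseteq j(\theta)$, which is in $N$ by Step 1. Let $b\in j(W)$, $b\subseteq j(\theta)$, be countable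 in $j(W)$. Then $c=\{\xi<\theta:j(\xi)\in b\}$ is countable in $V[G]$, as $j$ is one-to-one. By Lemma 4 there is $d\in V$, $c\subseteq d\subseteq\theta$, countable in $V$; so $d\in W$. As $d$ is countable and $\kappa>\omega$, $j(d)=j[d]$. Hence $b\cap j[\theta]=b\cap j(d)$: if $j(\xi)\in b$ with $\xi<\theta$, then $\xi\in c\subseteq d$; conversely every element of $j(d)$ is some $j(\xi)$ with $\xi\in d\subseteq\theta$. Since $b,j(d)\in j(W)$, also $b\cap j[\theta]\in j(W)$. So $j[\theta]\in j(W)$.

**Step 3: the seed is legal.** Let $Z=(P_\kappa\theta)^V\in W$. Then $j(Z)$ is $P_{j(\kappa)}j(\theta)$ as computed in $j(W)$. Since $j[\theta]\in j(W)$ is a subset of $j(\theta)$ of order type $\theta<j(\kappa)$, we have $j[\theta]\in j(Z)$. Put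
$$U=\{X\in P(Z)^V:j[\theta]\in j(X)\}.$$

**Step 4: $U\in V$.** Approximation is used again, now for $U$ itself. Via a bijection in $V$ of $P(Z)^V$ with an ordinal, Lemma 5 reduces this to showing $U\cap b\in V$ for $b=\{X_n:n<\omega\}$ with $\langle X_n\rangle\in V$. Now $\langle X_n\rangle\in W$, so $j(\langle X_n\rangle)=\langle j(X_n):n<\omega\rangle\in j(W)$. By Step 2, and since $j(W)\models\mathrm{ZFC}$, the set $a=\{n:j[\theta]\in j(X_n)\}$ is in $j(W)$. As $a\subseteq\omega$ and $\lambda>\omega+1$, we get $a\in j(W)\cap V[G]_\lambda\subseteq W$ by (5). So $a\in V$ and $U\cap b=\{X_n:n\in a\}\in V$.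

**Step 5: contradiction.** Apply Lemma 2 with $\gamma=\delta$, $T=j(W)$, $A'=j(A)$ and the elementary map $j\restriction W:\langle W,\in,A\rangle\to\langle j(W),\in,j(A)\rangle$, which exists in $V[G]$. In $V$, $\kappa$ is regular uncountable, $\theta=|V_\theta|$, and the inaccessible $\delta$ is a limit of cardinals $\nu=|V_\nu|$. Condition (i) holds as $\kappa$ is the critical point, (ii) is Step 3, (iii) follows from (5) because $(V_\theta)^V\subseteq V[G]_\lambda$, and (iv) is Step 4. So in $V$, $\kappa$ is $\theta(\kappa)$-supercompact for $A$, contradicting the choice of $\theta(\kappa)$. $\square$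

## 9. The least Woodin cardinal: proof of Theorem B

By Theorem A with $A=\emptyset$, we need that no $\kappa$ below the least Woodin cardinal $\delta$ is supercompact all the way up to $\delta$.

**Lemma 6.** If there is $i:V\to M$ with critical point $\kappa$ and $M^{2^\kappa}\subseteq M$, then $\kappa$ is Woodin.

The obvious attempt is to use $i$ itself for $f:\kappa\to\kappa$ and to reflect. But $i(f)(\kappa)$ may be any ordinal below $i(\kappa)$, and nothing gives $V_{i(f)(\kappa)}\subseteq M$. Instead we ask *$M$* for a witness: in $M$ we need an embedding $k$ of $M$ whose target contains a long enough piece of $V^M$. The map $i\restriction M$ is such an embedding, and its extender is small enough to lie in $M$.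

Recall that the $(\kappa,\lambda)$-extender derived from $i$, for $\kappa<\lambda\le i(\kappa)$, consists of the ultrafilters $E_a=\{X\subseteq[\kappa]^n:a\in i(X)\}$ for $a\in[\lambda]^n$, $n<\omega$. For example, $E_{\{\kappa\}}$ is, after identifying $\nu$ with $\{\nu\}$, the normal ultrafilter $\{X\subseteq\kappa:\kappa\in i(X)\}$. The elements of the ultrapower by $E$ are represented as $k(h)(a)$, where $k$ is the ultrapower map, $a\in[\lambda]^n$ and $h$ is a function on $[\kappa]^n$; and Łoś's theorem says that $\varphi(k(h)(a))$ holds in the ultrapower iff $\{u:\varphi(h(u))\}\in E_a$, similarly for several parameters.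

*Proof.* Let $f:\kappa\to\kappa$.

**Step 1: choose $\lambda$, and find the extender in $M$.** Let $i(M)=\bigcup_\gamma i(V_\gamma\cap M)$; then $i\restriction M:M\to i(M)$ is elementary. Since $V_\kappa\cap M=V_\kappa$, applying $i$ gives $V^{i(M)}_{i(\kappa)}=V^M_{i(\kappa)}$. As $i(\kappa)$ is inaccessible in $M$, choose $\lambda<i(\kappa)$ with $\lambda>\kappa$, $\lambda>i(f)(\kappa)$ and $M\models\lambda=|V_\lambda|$. Let $E$ be the $(\kappa,\lambda)$-extender derived from $i$. It is computable from $\lambda$ and the restrictions of $i$ to the sets $P([\kappa]^n)$, $n<\omega$. By the closure of $M$, each subset of $[\kappa]^n$ is in $M$, and so are these restrictions, which are subsets of $M$ of size $2^\kappa$. So $E\in M$, and the extender axioms hold for $E$ in $M$.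

**Step 2: the ultrapower of $M$ and its factor map.** Let $k:M\to N'=\mathrm{Ult}(M,E)$, formed with functions $h\in M$, and let $\ell:N'\to i(M)$ be given by $\ell(k(h)(a))=i(h)(a)$. By Łoś's theorem, $\varphi(k(h)(a))$ holds in $N'$ iff $\{u:M\models\varphi(h(u))\}\in E_a$ iff $a\in i(\{u:M\models\varphi(h(u))\})$ iff $i(M)\models\varphi(i(h)(a))$. So $\ell$ is well defined and elementary, and $\ell\circ k=i\restriction M$. Hence $N'$ is well-founded; take it transitive. Then $\ell^{-1}$ is the transitive collapse of $\mathrm{ran}(\ell)$, so $\ell^{-1}$ is the identity on every transitive subset of $\mathrm{ran}(\ell)$. For $\xi<\lambda$ and $h(\{\nu\})=\nu$ we have $i(h)(\{\xi\})=\xi$. So $\lambda\subseteq\mathrm{ran}(\ell)$ and $\ell\restriction\lambda=\mathrm{id}$.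

**Step 3: $V_\lambda^M\subseteq N'$.** Let $e:\kappa\to V_\kappa$ enumerate $V_\kappa$ in order type $\kappa$ along a well-order in which sets of smaller rank come first. If $\mu=|V_\mu|<\kappa$ is infinite, then $e[\mu]=V_\mu$. Indeed, for $\alpha<\mu$ the set $V_\alpha$ is an initial segment of size $|V_\alpha|<|V_{\alpha+1}|\le\mu$, hence of order type $<\mu$. So $V_\mu$ is an initial segment of order type $\le\mu$, and it has size $\mu$. Now $e\in M$, and $i(e)=\ell(k(e))\in\mathrm{ran}(\ell)$. By elementarity $i(e)$ maps $\lambda$ onto $V_\lambda^M=V_\lambda^{i(M)}$. For $\xi<\lambda$, $i(e)(\xi)=\ell(k(e)(\xi))$ as $\ell(\xi)=\xi$. So $V^M_\lambda\subseteq\mathrm{ran}(\ell)$. Since $V^M_\lambda$ is transitive, $\ell^{-1}$ is the identity on it, and $V_\lambda^M\subseteq N'$.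

**Step 4: critical point, and the value at $\kappa$.** For $\xi<\kappa$, $\xi\le k(\xi)\le\ell(k(\xi))=i(\xi)=\xi$, so $k(\xi)=\xi$. And $k(\kappa)>\kappa$, since otherwise $i(\kappa)=\ell(k(\kappa))=\ell(\kappa)=\kappa$. For $\xi<\kappa$, $i(f)(\xi)=i(f(\xi))=f(\xi)$, so $i(f)\restriction\kappa=f$. Hence $k(i(f))\restriction k(\kappa)=k(f)$, and as $\kappa<k(\kappa)$,
$$k(i(f))(\kappa)=k(f)(\kappa)\le\ell(k(f)(\kappa))=i(f)(\kappa)<\lambda.$$

**Step 5: reflect.** So in $M$ there is $\alpha<i(\kappa)$, namely $\kappa$, with $i(f)[\alpha]\subseteq\alpha$ and an extender with well-founded ultrapower whose ultrapower embedding $k$ has critical point $\alpha$ and satisfies $V_{k(i(f))(\alpha)}\subseteq\mathrm{Ult}$. By elementarity of $i$, the corresponding statement holds in $V$ for $\kappa,f$. So $\kappa$ is Woodin. $\square$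

*Proof of Theorem B.* Let $\delta$ be the least Woodin cardinal and $A=\emptyset$. If $\kappa<\delta$ were $<\delta$-supercompact for $\emptyset$, then, as $2^\kappa<\delta$, there would be $i:V\to M$ with critical point $\kappa$ and $M^{2^\kappa}\subseteq M$. By Lemma 6, $\kappa$ would be Woodin, contradicting the minimality of $\delta$. So Theorem A applies. $\square$

The iteration is explicit: first add a Cohen real; then, at each $V$-inaccessible $\kappa<\delta$ which is still regular, force with $\mathrm{Col}(\kappa,\theta(\kappa))$. Thus, provably in ZFC, if there is a Woodin cardinal, then the Woodinness of the least one is destroyed by an iteration satisfying (1) and (2).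

## 10. The Woodin cardinals that always survive: proof of Theorem C

We use two more facts: Brooke-Taylor's theorem from Section 2, and Kunen's theorem that there is no nontrivial elementary $V_{\eta+2}\to V_{\eta+2}$.

**(d) implies (a).** The predicate $A$ lists the structures, so that $i$ cannot change the one with index $\kappa$. Let $S\subseteq V_\delta$ be a set of $\delta$ many structures of signature $\Sigma\in V_\delta$, enumerated one-to-one as $\langle\mathcal M_\alpha:\alpha<\delta\rangle=\vec{\mathcal M}$. Let $\rho<\delta$ be an ordinal above the rank of the transitive closure of $\Sigma$. Put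
$$A=\{\langle0,\alpha,\mathcal M_\alpha\rangle:\alpha<\delta\}\cup\{\langle1,\rho\rangle\},$$
with pairs and triples coded so that the two kinds are distinguishable. Let $\kappa$ be $<\delta$-supercompact for $A$. Take an infinite $\theta=|V_\theta|<\delta$ greater than $\kappa$, $\rho$ and $\mathrm{rank}(\mathcal M_\kappa)$, and a witness $i:V\to M$ for $\theta$. Since $\langle1,\rho\rangle\in A\cap V_\theta\subseteq i(A)$, we get $i(\rho)=\rho$. So $\rho<\kappa$, since otherwise $i(\rho)\ge i(\kappa)>\theta>\rho$. Hence $i$ fixes $\Sigma$ and its elements. Likewise $\langle0,\kappa,\mathcal M_\kappa\rangle\in i(A)$, so $i(\vec{\mathcal M})_\kappa=\mathcal M_\kappa$. Now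
$$i\restriction\mathcal M_\kappa:\mathcal M_\kappa\to i(\mathcal M_\kappa)=i(\vec{\mathcal M})_{i(\kappa)}$$
is elementary, and it lies in $M$ because $|\mathcal M_\kappa|\le\theta$. So $M$ satisfies "there is $\alpha<i(\kappa)$ with an elementary embedding $i(\vec{\mathcal M})_\alpha\to i(\vec{\mathcal M})_{i(\kappa)}$", as witnessed by $\alpha=\kappa$. By elementarity there is $\alpha<\kappa$ with an elementary embedding $\mathcal M_\alpha\to\mathcal M_\kappa$, and $\mathcal M_\alpha\ne\mathcal M_\kappa$.

**(a) implies (d).** Suppose (d) fails for $A$, and let $\theta(\cdot)$ be as in Section 5.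

*The structures.* Let $C$ be the set of limit ordinals $\alpha$ with $0<\alpha<\delta$ and $\theta(\xi)<\alpha$ for all $\xi<\alpha$. It is club in $\delta$. Let $\alpha\in C$. Then $\alpha$ is a limit of cardinals $\nu=|V_\nu|$, namely of the $\theta(\xi)$ for $\xi<\alpha$. Hence $\alpha$ is a strong limit cardinal, and it is $>\omega$ since $\theta(0)\ge\omega$. Let $\gamma_\alpha=\min(C\setminus(\alpha+1))$ and
$$\mathcal M_\alpha=\langle V_{\gamma_\alpha},\in,\alpha,A\cap V_{\gamma_\alpha},C\cap\gamma_\alpha\rangle,$$
with $\alpha$ as a constant. By (a) there are $\alpha\ne\beta$ in $C$ and an elementary $\epsilon:\mathcal M_\alpha\to\mathcal M_\beta$. As $\epsilon(\alpha)=\beta\ne\alpha$ and $\epsilon(\alpha)\ge\alpha$, we have $\beta>\alpha$, and $\epsilon$ has a critical point $\kappa\le\alpha$. Since $\omega$ and all natural numbers are definable, $\kappa>\omega$. And $\kappa$ is regular: if $\mu<\kappa$ and $u:\mu\to\kappa$ were cofinal, then $\epsilon(u)=u$, since $\epsilon(u)(\nu)=\epsilon(u(\nu))=u(\nu)$ for $\nu<\mu$; but $\epsilon(u)$ is cofinal in $\epsilon(\kappa)>\kappa$.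

*Claim: $\kappa\in C$.* Suppose not. Let $\rho=\sup(C\cap\kappa)$, with $\rho=0$ if $C\cap\kappa=\emptyset$. As $C$ is closed, $\rho<\kappa$, so $\epsilon(\rho)=\rho$. Let $\rho'=\min\{\nu\in C:\nu>\rho\}$. Then $\rho'>\kappa$. Also $\rho'\le\alpha<\gamma_\alpha$, because $\alpha\in C$ and $\rho<\kappa\le\alpha$; and $\rho'<\gamma_\beta$. Since $\rho'$ is defined from $\rho$ and the predicate for $C$ in the same way in both structures, $\epsilon(\rho')=\rho'$. As $\gamma_\alpha$ is a limit, $V_{\rho'+2}\in V_{\gamma_\alpha}$. So $\epsilon\restriction V_{\rho'+2}:V_{\rho'+2}\to V_{\rho'+2}$ is elementary and moves $\kappa$, contradicting Kunen's theorem.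

*The contradiction.* So $\kappa\in C$, hence $\epsilon(\kappa)\in C$, and $\theta:=\theta(\kappa)<\epsilon(\kappa)$ because $\kappa<\epsilon(\kappa)$. Also $\theta<\gamma_\alpha$, as $\kappa\le\alpha<\gamma_\alpha\in C$. Apply Lemma 2 in $V$ with $\gamma=\gamma_\alpha$, $T=V_{\gamma_\beta}$, $A'=A\cap V_{\gamma_\beta}$ and $j=\epsilon$. The ordinal $\gamma_\alpha\in C$ is a limit of cardinals $\nu=|V_\nu|$. Condition (i) holds as $\kappa$ is the critical point. For (ii) let $Z=P_\kappa\theta$. As $\gamma_\alpha,\gamma_\beta$ are strong limit cardinals, $Z$ and its image are computed correctly in $V_{\gamma_\alpha}$ and $V_{\gamma_\beta}$, so $\epsilon(Z)=P_{\epsilon(\kappa)}\epsilon(\theta)$. It contains $\epsilon[\theta]$, since $\theta<\epsilon(\kappa)$ and $\epsilon(\kappa)\in C$ is a cardinal. Condition (iii) holds as $\theta<\gamma_\beta$, and (iv) is trivial. So $\kappa$ is $\theta(\kappa)$-supercompact for $A$, contradicting the choice of $\theta(\kappa)$.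

**(a) implies (b).** This is Brooke-Taylor's theorem.

**(b) implies (c).** By (b), $\delta$ is Vopěnka in the extension, so by "(a) implies (d)", applied in the extension, (d) holds there. It remains to see that (d) implies Woodinness. Let $\kappa$ be $<\delta$-supercompact for $A$, and let $\lambda<\delta$. Take $\theta=|V_\theta|$ in $(\max(\kappa,\lambda),\delta)$ and a witness $i:V\to M$. Then $V_\theta\subseteq M$: by induction on rank, every element of $V_\theta$ is a subset of $M$ of size $\le\theta$, and so is in $M$. Thus $V_\lambda\subseteq M$. Also $i(\kappa)>\theta>\lambda$ and $i(A)\cap V_\lambda=A\cap V_\lambda$. As $\kappa$ does not depend on $\lambda$, (K) gives that $\delta$ is Woodin.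

**(c) implies (d).** If (d) fails for some $A$, then Theorem A gives an iteration satisfying (1), (2) after which $\delta$ is not Woodin, so (c) fails. $\square$
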